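# Extending holomorphic functions from the surface $x+y+z=xy+yz+zx$ to the tridisk without raising the bound

## 1. Extension from $\mathcal K$ with the same bound

Let $\mathbb D$ be the open unit disk in $\mathbb C$ and put
$$\mathcal K=\{(x,y,z)\in\mathbb D^3:\ x+y+z=xy+yz+zx\}.$$

**Theorem 1.** Every holomorphic $\phi:\mathcal K\to\mathbb D$ extends to a holomorphic $\Phi:\mathbb D^3\to\mathbb D$.

Let us unpack the words. The set $\mathcal K$ is a complex surface inside the tridisk, and functions on it are holomorphic in the following sense.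

**Definition.** Let $\mathcal V$ be an analytic subvariety of a pseudoconvex domain $\mathcal D\subseteq\mathbb C^d$ (here $\mathcal D$ will always be a polydisk). A function $\phi$ on $\mathcal V$ is holomorphic if for every $\lambda\in\mathcal V$ there are $\varepsilon>0$ with $B(\lambda,\varepsilon)\subseteq\mathcal D$ and a holomorphic function on $B(\lambda,\varepsilon)$ that agrees with $\phi$ on $B(\lambda,\varepsilon)\cap\mathcal V$.

**Definition.** The pair $(\mathcal D,\mathcal V)$ has the extension property if every holomorphic $\phi:\mathcal V\to\mathbb D$ has an extension to a holomorphic map $\Phi:\mathcal D\to\mathbb D$.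

So Theorem 1 says that $(\mathbb D^3,\mathcal K)$ has the extension property. The point is the target $\mathbb D$ of the extension: $\Phi$ must obey the same bound as $\phi$. The question comes from L. Kosiński and J. E. McCarthy, "Carathéodory sets in the tridisk", arXiv:2505.05746 (2025).

For a first example of a holomorphic function on $\mathcal K$, solve the equation for $z$. It reads $z(1-x-y)=xy-x-y$. On $\mathcal K$ the factor $1-x-y$ never vanishes: if $x+y=1$, the equation forces $xy=x+y=1$, impossible since $|xy|<1$. So on $\mathcal K$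
$$z=\frac{xy-x-y}{1-x-y},$$
and both sides describe the same holomorphic function on $\mathcal K$. The left side visibly extends to $\mathbb D^3$ with values in $\mathbb D$; the right side does not, because at $x=y=\frac12$ the denominator vanishes and the numerator is $-\frac34$. Extending means choosing the right formula.

**Two points.** For a set $\mathcal V$ with a complex structure let $c_{\mathcal V}(\lambda_1,\lambda_2)=\sup\{\rho(\phi(\lambda_1),\phi(\lambda_2)):\phi\in\mathrm{Hol}(\mathcal V,\mathbb D)\}$, where $\rho$ is the pseudo-hyperbolic metric of $\mathbb D$. It is known (Kosiński–Zwonek) that $\mathcal K$ is a Carathéodory set for $\mathbb D^3$, that is, $c_{\mathcal K}=c_{\mathbb D^3}$ on $\mathcal K\times\mathcal K$. Also $c_{\mathbb D^3}(\lambda,\lambda')=\max_j\rho(x_j,x_j')$: move $\lambda$ to $0$ by an automorphism acting coordinatewise, and apply the Schwarz lemma on the disc $\zeta\mapsto\zeta\lambda'/\|\lambda'\|_\infty$. Hence, for $\phi:\mathcal K\to\mathbb D$ and two points, some coordinate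 $j$ has $\rho(\phi(\lambda_1),\phi(\lambda_2))\le\rho(x_j(\lambda_1),x_j(\lambda_2))$, and by Schwarz–Pick there is a holomorphic $h:\mathbb D\to\mathbb D$ for which $h(x_j)$ takes the values of $\phi$ at both points. So $\phi$ can be interpolated from $\mathbb D^3$ at any two points of $\mathcal K$. But $j$ and $h$ depend on the pair, and this says nothing about three points at once. We shall not use this fact in the proof.

## 2. There is no retraction of $\mathbb D^3$ onto $\mathcal K$

**Definition.** A set $\mathcal V\subseteq\mathbb D^3$ is a retract if there is a holomorphic $r:\mathbb D^3\to\mathbb D^3$ with $r(\mathbb D^3)=\mathcal V$ and $r(\lambda)=\lambda$ for $\lambda\in\mathcal V$.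

For instance $\{x_1=x_2\}$ is a retract, by $r(x)=(x_1,x_1,x_3)$. For a retract the extension problem is trivial: $\Phi=\phi\circ r$ works. This is the first thing to try. It fails for $\mathcal K$, and the failure can be seen at the origin.

**Proposition 2.** $\mathcal K$ is not a retract of $\mathbb D^3$.

*Proof.* Suppose $r$ is a retraction onto $\mathcal K$. Since $0\in\mathcal K$, $r(0)=0$. Let $A$ be the derivative of $r$ at $0$. For $v\in\mathbb C^3$ with $\|v\|_\infty=\max_i|v_i|=1$, the function $\zeta\mapsto r_j(\zeta v)$ maps $\mathbb D$ to $\mathbb D$ and vanishes at $0$, so $|(Av)_j|\le1$ by the Schwarz lemma. Choosing the phases of the $v_i$ gives $\sum_i|A_{ji}|\le1$ for every row $j$.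

Let $\kappa=x+y+z-xy-yz-zx$. Its gradient at $0$ is $(1,1,1)$, so $\mathcal K$ is smooth at $0$ with tangent space $E=\{v_1+v_2+v_3=0\}$. Differentiating $r(\gamma(t))=\gamma(t)$ along curves $\gamma$ in $\mathcal K$ gives $Av=v$ for $v\in E$. Hence $I-A$ vanishes on $E$, so $Av=v-(v_1+v_2+v_3)\,n$ for some $n\in\mathbb C^3$. Differentiating $\kappa\circ r=0$ shows that the entries of $Av$ sum to $0$ for all $v$, so $n_1+n_2+n_3=1$. Row $j$ of $A$ has one entry $1-n_j$ and two entries $-n_j$, so
$$1\ \ge\ |1-n_j|+2|n_j|\ \ge\ 1+|n_j| .$$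
Thus $n_j=0$ for all $j$, contradicting $n_1+n_2+n_3=1$. $\square$

With Theorem 1, a set with the extension property in $\mathbb D^3$ need not be a retract.

A second attempt is to forget one variable: $\mathcal K$ is a graph over its projection to the $(x,y)$-bidisk, so regard $\phi$ as a function of $(x,y)$. This stops immediately as well: the projection misses $(\frac12,\frac12)$, and for $\phi=z$ the resulting rational function has a pole there. All three variables have to be used.

## 3. $\mathcal K$ as the surface $w_1w_2w_3=-1$ in the product of half-planes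

Let $\mathbb H$ be the upper half-plane. This section finds coordinates in which the three variables of $\mathcal K$ are visibly related.

Let $\alpha=e^{i\pi/3}$ and
$$m(x)=\bar\alpha\,\frac{x-\alpha}{x-\bar\alpha}=\frac{1-\bar\alpha x}{\bar\alpha-x}.$$
The numerator of $m(x)-\overline{m(x')}$ over the common denominator $(\bar\alpha-x)(\alpha-\overline{x'})$ is
$$(1-\bar\alpha x)(\alpha-\overline{x'})-(1-\alpha\overline{x'})(\bar\alpha-x)=(\alpha-\bar\alpha)(1-x\overline{x'}),\qquad \alpha-\bar\alpha=i\sqrt3,$$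
since the terms $\pm x$ and $\pm\overline{x'}$ cancel. Therefore
$$\frac{m(x)-\overline{m(x')}}{2i}=\frac{\sqrt3}{2}\,\frac{1-x\overline{x'}}{(\bar\alpha-x)\overline{(\bar\alpha-x')}}.\tag{1}$$
With $x=x'$ this shows that, for $x\ne\bar\alpha$, $\operatorname{Im}m(x)>0$ exactly when $|x|<1$. So the Möbius map $m$ maps $\mathbb D$ biholomorphically onto $\mathbb H$.

For $a\in\{\alpha,\bar\alpha\}$ we have $a^2=a-1$ and $a^3=-1$. With $e_j$ the elementary symmetric functions of $x_1,x_2,x_3$,
$$\prod_j(x_j-a)=e_3-ae_2+a^2e_1-a^3=1+e_3-e_1+a(e_1-e_2).$$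
Since $\bar\alpha^3=-1$, $\prod_jm(x_j)=-\prod_j(x_j-\alpha)/\prod_j(x_j-\bar\alpha)$. This equals $-1$ if and only if the two products agree, i.e. $(\alpha-\bar\alpha)(e_1-e_2)=0$. So with $w_j=m(x_j)$,
$$\mathcal K\ \cong\ \{w\in\mathbb H^3:\ w_1w_2w_3=-1\}.\tag{2}$$
The origin of $\mathbb D^3$ corresponds to $w=(\alpha,\alpha,\alpha)$. Note that any two of the coordinates of a point of $\mathcal K$ determine the third.

Put $X=w_1$ and $Y=w_1w_3=-1/w_2$. Then $\mathcal K$ is parametrized bijectively by
$$\Omega=\{(X,Y)\in\mathbb C^2:\ X\in\mathbb H,\ Y\in\mathbb H,\ Y/X\in\mathbb H\},\qquad w_1=X,\quad w_2=-1/Y,\quad w_3=Y/X.$$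
Equivalently, $\Omega$ is given by $0<\arg X<\arg Y<\pi$. In the coordinates $(\log X,\log Y)$ it is a tube over a triangle, hence convex; in particular $\Omega$ is connected. The map $\Omega\to\mathbb D^3$ is holomorphic, so a holomorphic function on $\mathcal K$ becomes an ordinary holomorphic function on $\Omega$. We again write it $\phi$.

For $p=(X_p,Y_p)$, $q=(X_q,Y_q)$ in $\Omega$, direct computation gives
$$\frac{w_2(p)-\overline{w_2(q)}}{2i}=\frac1{Y_p\overline{Y_q}}\cdot\frac{Y_p-\overline{Y_q}}{2i},\qquad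
\frac{w_3(p)-\overline{w_3(q)}}{2i}=\frac1{X_p\overline{X_q}}\cdot\frac{Y_p\overline{X_q}-X_p\overline{Y_q}}{2i}.\tag{3}$$

## 4. The function $(X+Y)/(1+X)$: an extension found by hand

Consider $f=\dfrac{X+Y}{1+X}$ on $\Omega$. It takes values in $\mathbb H$: the summand $\frac X{1+X}=1-\frac1{1+X}$ is in $\mathbb H$, and $\frac Y{1+X}$ has argument $\arg Y-\arg(1+X)\in(0,\pi)$, because $0<\arg(1+X)<\arg X<\arg Y<\pi$. So $\phi=\frac{f-i}{f+i}$ maps $\mathcal K$ to $\mathbb D$. To extend $\phi$ we must extend $f$ to an $\mathbb H$-valued function on $\mathbb H^3$.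

The formula $f=\frac{w_1(1+w_3)}{1+w_1}$ is correct on $\mathcal K$ but bad off it: at $w_1=-1+i$, $w_3=-2+\frac i2$ it gives $(1+i)(-1+\frac i2)=-\frac32-\frac i2\notin\mathbb H$. However,
$$F(w)=\frac{w_1}{1+w_1}+\frac{1}{\frac1{w_3}-w_2}$$
is $\mathbb H$-valued on all of $\mathbb H^3$, because $\frac1{w_3}$ and $-w_2$ lie in the lower half-plane, hence so does their sum, and its reciprocal lies in $\mathbb H$. On $\mathcal K$ we have $\frac1{w_3}-w_2=\frac XY+\frac1Y$, so $F=\frac{X}{1+X}+\frac{Y}{1+X}=f$.

What distinguishes $f$ algebraically? Expanding $(X_p+Y_p)(1+\overline{X_q})-(\overline{X_q}+\overline{Y_q})(1+X_p)$ and using (3),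
$$\frac{f(p)-\overline{f(q)}}{2i}=\sum_{j=1}^3A_j(p)\overline{A_j(q)}\;\frac{w_j(p)-\overline{w_j(q)}}{2i},\qquad A_1=\tfrac1{1+X},\quad A_2=\tfrac Y{1+X},\quad A_3=\tfrac X{1+X}.$$
So the positivity of $f$ is distributed over the three coordinates. To say this for $\phi$, use the Cayley identity: if $z=\frac{X-i}{X+i}$ and $z'=\frac{X'-i}{X'+i}$, then
$$1-z\overline{z'}=\frac{4}{(X+i)\overline{(X'+i)}}\cdot\frac{X-\overline{X'}}{2i},\tag{4}$$
because $(X+i)(\overline{X'}-i)-(X-i)(\overline{X'}+i)=-2i(X-\overline{X'})$. Applying (4) with $f(p),f(q)$ for $X,X'$, and (1) to each $w_j$, we obtain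
$$1-\phi(p)\overline{\phi(q)}=\sum_{j=1}^3\bigl(1-x_j(p)\overline{x_j(q)}\bigr)B_j(p)\overline{B_j(q)},\qquad B_j=\frac{\sqrt{2\sqrt3}\,A_j}{(f+i)(\bar\alpha-x_j)} .$$
The next section shows that such an identity is all one needs, and then the task is to produce one for every $\phi$.

## 5. Agler decompositions produce extensions

"PSD" means positive semidefinite and "PD" positive definite. A Hermitian matrix $M$ is PSD if and only if $\sum M_{pq}\xi_p\overline{\xi_q}\ge0$ for all $\xi$. Two consequences will be used: the sum of all entries of a PSD matrix is $\ge0$ (take $\xi_p=1$), and $M$ is PSD or PD if and only if $[d_pM_{pq}\overline{d_q}]$ is, for nonzero numbers $d_p$.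

**Definition.** Let $\lambda_1,\dots,\lambda_N\in\mathbb D^n$, let $x_j(p)$ be the $j$-th coordinate of $\lambda_p$, and let $\phi_1,\dots,\phi_N\in\mathbb C$. An Agler decomposition of these data consists of PSD matrices $\Gamma^1,\dots,\Gamma^n$ with
$$1-\phi_p\overline{\phi_q}=\sum_{j=1}^n\bigl(1-x_j(p)\overline{x_j(q)}\bigr)\Gamma^j_{pq}.\tag{5}$$

For example, for $\phi=x_1x_2$ on $\mathbb D^2$ one has $1-x_1x_2\overline{x_1'x_2'}=(1-x_1\overline{x_1'})+(1-x_2\overline{x_2'})\,x_1\overline{x_1'}$, so $\Gamma^1_{pq}=1$ and $\Gamma^2_{pq}=x_1(p)\overline{x_1(q)}$ work. Section 4 gives another example, with each $\Gamma^j$ of rank one.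

**Proposition 3.** Let $\phi:\mathcal K\to\mathbb D$ be holomorphic. Suppose that for all finite sets of distinct points $\lambda_1,\dots,\lambda_N\in\mathcal K$ the data $\phi_p=\phi(\lambda_p)$ have an Agler decomposition. Then $\phi$ extends to a holomorphic $\Phi:\mathbb D^3\to\mathbb D$.

**Step 1: from the decomposition to a unitary matrix.** The purpose is to turn (5) into linear algebra. Write $\Gamma^j_{pq}=\gamma^j_p(\gamma^j_q)^*$ with row vectors $\gamma^j_p\in\mathbb C^{1\times N}$ (the rows of $(\Gamma^j)^{1/2}$). Put $\gamma_p=[\gamma^1_p,\gamma^2_p,\gamma^3_p]$ and $\Delta(x)=x_1I_N\oplus x_2I_N\oplus x_3I_N$. Moving the negative terms of (5) to the other side,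
$$1+\sum_jx_j(p)\overline{x_j(q)}\Gamma^j_{pq}=\phi_p\overline{\phi_q}+\sum_j\Gamma^j_{pq},$$
which says
$$[1,\gamma_p\Delta(\lambda_p)]\,[1,\gamma_q\Delta(\lambda_q)]^*=[\phi_p,\gamma_p]\,[\phi_q,\gamma_q]^* .$$
The two families of row vectors in $\mathbb C^{1+3N}$ have the same Gram matrix. So sending each vector of the first family to the corresponding one of the second defines an isometry between their spans. The orthogonal complements have equal dimension, so it extends to a unitary matrix acting on the right: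
$$W=\begin{bmatrix}a&b\\c&d\end{bmatrix},\qquad [1,\gamma_p\Delta(\lambda_p)]W=[\phi_p,\gamma_p]\quad\text{for all }p.$$

**Step 2: an interpolating function on $\mathbb D^3$.** The purpose is to let $x$ leave the points $\lambda_p$. For $x\in\mathbb D^3$ we have $\|\Delta(x)d\|<1$, so
$$g(x)=b\,(I-\Delta(x)d)^{-1},\qquad \Phi_N(x)=a+g(x)\Delta(x)c$$
are holomorphic on $\mathbb D^3$. The second block of the equation for $W$ reads $b+\gamma_p\Delta(\lambda_p)d=\gamma_p$, so $\gamma_p=g(\lambda_p)$; the first block reads $a+\gamma_p\Delta(\lambda_p)c=\phi_p$, so $\Phi_N(\lambda_p)=\phi_p$. For all $x$, $g=b+g\Delta d$, hence $[1,g\Delta]W=[\Phi_N,g]$. Taking norms, with $W$ unitary, $1+g\Delta\Delta^*g^*=|\Phi_N|^2+gg^*$, that is,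
$$1-|\Phi_N|^2=g\,(I-\Delta\Delta^*)\,g^*\ge0 .$$
So $\Phi_N$ maps $\mathbb D^3$ into $\overline{\mathbb D}$.

**Step 3: passage to the limit.** The purpose is to interpolate at all points. Let $\lambda_1,\lambda_2,\dots$ be distinct points, dense in $\mathcal K$, and let $\Phi_N$ be the function of Step 2 for $\lambda_1,\dots,\lambda_N$. By Montel's theorem a subsequence converges locally uniformly to a holomorphic $\Phi:\mathbb D^3\to\overline{\mathbb D}$ with $\Phi(\lambda_n)=\phi(\lambda_n)$ for all $n$, so $\Phi=\phi$ on $\mathcal K$ by continuity. If $|\Phi|=1$ somewhere, then $\Phi$ is a unimodular constant, contrary to $\phi(\mathcal K)\subset\mathbb D$. So $\Phi(\mathbb D^3)\subset\mathbb D$. $\square$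

## 6. Duality turns the decomposition into one positivity statement

The decompositions (5) form a convex cone, so whether a given matrix has one can be tested by linear functionals. This section carries out the test; what remains afterwards is the following inequality.

For points $(X_p,Y_p)\in\Omega$ and a Hermitian matrix $k=(k_{pq})$, $1\le p,q\le N$, put
$$G^2_{pq}=\tfrac{X_p-\overline{X_q}}{2i}k_{pq},\qquad G^1_{pq}=\tfrac{Y_p-\overline{Y_q}}{2i}k_{pq},\qquad G^0_{pq}=\tfrac{Y_p\overline{X_q}-X_p\overline{Y_q}}{2i}k_{pq}.$$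

**Proposition 4 (key inequality).** If $G^0,G^1,G^2$ are PD and $\phi:\Omega\to\mathbb D$ is holomorphic, then $\bigl[(1-\phi_p\overline{\phi_q})k_{pq}\bigr]$ is PSD, where $\phi_p=\phi(X_p,Y_p)$.

**Proposition 5.** Let $\phi:\mathcal K\to\mathbb D$ be holomorphic and $\lambda_1,\dots,\lambda_N\in\mathcal K$ distinct. Then the data $\phi_p=\phi(\lambda_p)$ have an Agler decomposition (5) with $n=3$.

*Proof of Proposition 5, given Proposition 4.*

**Step 1: the cone is closed.** This is needed for separation. Let $\mathcal C$ be the set of all Hermitian matrices $\bigl[\sum_j(1-x_j(p)\overline{x_j(q)})\Gamma^j_{pq}\bigr]$ with $\Gamma^1,\Gamma^2,\Gamma^3$ PSD. It is a convex cone. If $h\in\mathcal C$, then $h_{pp}=\sum_j(1-|x_j(p)|^2)\Gamma^j_{pp}$ with nonnegative summands, so a bound on $h$ bounds the diagonals of the $\Gamma^j$, hence the PSD matrices $\Gamma^j$ themselves. A convergent sequence in $\mathcal C$ therefore comes from bounded $\Gamma^j$; pass to convergent subsequences to see that the limit is in $\mathcal C$.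

**Step 2: separation.** Let $h^\phi=[1-\phi_p\overline{\phi_q}]$ and suppose $h^\phi\notin\mathcal C$. By Hahn–Banach there is a real-linear functional on the Hermitian matrices that is $\ge0$ on $\mathcal C$ and negative at $h^\phi$. Every such functional has the form $L(h)=\sum_{p,q}h_{pq}k_{pq}$ with $k$ Hermitian. Taking one $\Gamma^j=[\xi_p\overline{\xi_q}]$ and the other two zero, $L\ge0$ says
$$\bigl[(1-x_j(p)\overline{x_j(q)})k_{pq}\bigr]\ \text{ is PSD for } j=1,2,3.\tag{6}$$

**Step 3: from PSD to PD.** Proposition 4 needs strict positivity. Let $s_{pq}=\prod_{i=1}^3(1-x_i(p)\overline{x_i(q)})^{-1}$. Then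
$$\bigl[(1-x_j(p)\overline{x_j(q)})s_{pq}\bigr]=\Bigl[\prod_{i\ne j}(1-x_i(p)\overline{x_i(q)})^{-1}\Bigr]$$
is the Gram matrix of Szegő kernels of $\mathbb D^2$ at the points obtained from the $\lambda_p$ by omitting the $j$-th coordinate. These points are distinct, since two coordinates determine the third on $\mathcal K$. Szegő kernels at distinct points are linearly independent, because polynomials take arbitrary values at finitely many distinct points. So this matrix is PD. Replace $k$ by $k+\varepsilon s$ with small $\varepsilon>0$: still $L(h^\phi)<0$, and now the matrices in (6) are PD.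

**Step 4: translation to $\Omega$.** By (1), multiplying entry $(p,q)$ by $d_p\overline{d_q}$ with suitable nonzero $d_p$, the matrices $\bigl[\frac{w_j(p)-\overline{w_j(q)}}{2i}k_{pq}\bigr]$ are PD. For $j=1$ this is $G^2$. By (3), for $j=2$ and $j=3$ it is $G^1$ and $G^0$ with entries multiplied by $\frac1{Y_p\overline{Y_q}}$ and $\frac1{X_p\overline{X_q}}$. So $G^0,G^1,G^2$ are PD.

**Step 5: contradiction.** By Proposition 4, $[h^\phi_{pq}k_{pq}]$ is PSD. The sum of its entries is $L(h^\phi)$, so $L(h^\phi)\ge0$, a contradiction. $\square$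

## 7. The matrix line $Y=XP-Q$

It remains to prove Proposition 4. The three matrices are linked by one linear relation, with row index $p$:
$$G^0_{pq}=X_pG^1_{pq}-Y_pG^2_{pq},\tag{7}$$
since $X_p(Y_p-\overline{Y_q})-Y_p(X_p-\overline{X_q})=Y_p\overline{X_q}-X_p\overline{Y_q}$.

**One point.** Let $N=1$. Then (7) says $Y_1=PX_1-Q$ with $P=G^1/G^2=\frac{\operatorname{Im}Y_1}{\operatorname{Im}X_1}>0$ and $Q=G^0/G^2=\frac{\operatorname{Im}(Y_1\overline{X_1})}{\operatorname{Im}X_1}>0$. For every $X\in\mathbb H$ the point $(X,PX-Q)$ lies in $\Omega$, since $\operatorname{Im}(PX-Q)>0$ and $\operatorname{Im}\frac{PX-Q}X=\operatorname{Im}\frac{-Q}X>0$. So through each point of $\Omega$ passes a line with real coefficients, parametrized by $X\in\mathbb H$, on which $\phi$ becomes a one-variable function $\mathbb H\to\mathbb D$.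

**Many points.** By analogy put
$$R=(G^2)^{1/2},\qquad P=R^{-1}G^1R^{-1},\qquad Q=R^{-1}G^0R^{-1},\qquad T(X)=XP-Q .$$
Now $P$ and $Q$ are PD matrices, and the natural candidate for "$\phi$ on the line" is the matrix function $\Phi(X)=\phi(X,T(X))$. One would like $\|\Phi(X)\|\le1$. If $P$ and $Q$ commute this is immediate: a common unitary diagonalization, with eigenvalues $s_i,t_i>0$, turns $\Phi(X)$ into $\mathrm{diag}(\phi(X,s_iX-t_i))$.

But in general they do not commute. Since $\rho_p=e_p^TR$ will satisfy $\rho_pT(X_p)=Y_p\rho_p$ and $\rho_p\rho_q^*=G^2_{pq}$ (see (8) below), commuting would force each $\rho_p$ into the joint eigenspace with $s_iX_p-t_i=Y_p$, that is $s_i=\operatorname{Im}Y_p/\operatorname{Im}X_p$, $t_i=s_iX_p-Y_p$. Two points on different real lines would then give orthogonal $\rho_1,\rho_2$, hence $k_{12}=0$. So for $N=2$, with the points on different real lines, $P,Q$ fail to commute whenever $k_{12}\ne0$; this does occur, e.g. for $k=\begin{bmatrix}1&\varepsilon\\\varepsilon&1\end{bmatrix}$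 with small $\varepsilon>0$, where $G^0,G^1,G^2$ are still PD. Moreover
$$T(X)T(X)^*-T(X)^*T(X)=-2i\operatorname{Im}X\,(PQ-QP),$$
so for $X\in\mathbb H$ the matrix $T(X)$ is then not normal. For a non-normal matrix the location of the spectrum does not control the norm of a function of it: $\begin{bmatrix}0&M\\0&0\end{bmatrix}$ has spectrum $\{0\}$, yet the function $f(z)=z$, bounded by $1$ on $\mathbb D$, takes it to a matrix of norm $M$. For a fixed $X\in\mathbb H$ the argument is stuck here.

The way out is not to fix $X$. For real $X$ the matrix $T(X)$ is Hermitian, since $P$ and $Q$ are. So $T(X)$ becomes normal on the boundary of $\mathbb H$, where $\|\Phi\|\le1$ can be read off from the spectrum, and the maximum principle carries the bound inside. Two classical tools are needed.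

The first is Rellich's theorem (Kato, *Perturbation Theory for Linear Operators*, II §6): if $A(x)$ is a real-analytic family of Hermitian matrices, $x$ real near $x_0$, then near $x_0$ there are real-analytic unitary $S(x)$ and real-analytic real functions $y_i(x)$ with $A(x)=S(x)\,\mathrm{diag}(y_i(x))\,S(x)^{-1}$. For instance $\begin{bmatrix}0&x\\x&0\end{bmatrix}$ has eigenvalues $x$ and $-x$ and a constant $S$, although its largest eigenvalue $|x|$ is not analytic.

The second is the matrix form of the Pick inequality.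

**Lemma 6.** Let $\Phi:\mathbb H\to M_M(\mathbb C)$ be holomorphic with $\|\Phi\|\le1$. Let $X_1,\dots,X_N\in\mathbb H$, not necessarily distinct, and let $\eta_p\in\mathbb C^{1\times M}$ be row vectors. Then
$$\sum_{p,q}\frac{2i}{X_p-\overline{X_q}}\;\eta_p\bigl(I-\Phi(X_p)\Phi(X_q)^*\bigr)\eta_q^*\ \ge\ 0 .$$

*Proof.* Put $z=\frac{X-i}{X+i}$ and $F(z)=\Phi(X)$, so $F$ is holomorphic on $\mathbb D$ with $\|F\|\le1$. On the Hardy space $H^2(\mathbb D)\otimes\mathbb C^M$, with $\|f\|^2=\sup_{r<1}\frac1{2\pi}\int\|f(re^{it})\|^2dt$, multiplication $M_F$ is a contraction. For $k_z(\zeta)=\frac1{1-\bar z\zeta}$ we have $\langle f,k_zu\rangle=u^*f(z)$, so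
$$\langle f,M_F^*(k_zu)\rangle=\langle Ff,k_zu\rangle=u^*F(z)f(z)=\langle f,k_zF(z)^*u\rangle,$$
that is, $M_F^*(k_zu)=k_zF(z)^*u$. Apply $\|h\|^2-\|M_F^*h\|^2\ge0$ to $h=\sum_qk_{z_q}u_q$, where $z_q=\frac{X_q-i}{X_q+i}$:
$$\sum_{p,q}\frac{u_p^*\bigl(I-F(z_p)F(z_q)^*\bigr)u_q}{1-z_p\overline{z_q}}\ge0 .$$
By (4), $\frac1{1-z_p\overline{z_q}}=\frac14(X_p+i)\overline{(X_q+i)}\,\frac{2i}{X_p-\overline{X_q}}$. Choose $u_p^*=\eta_p/(X_p+i)$. $\square$

*Proof of Proposition 4.*

**Step 1: the data are left eigenvectors.** The purpose is to locate the points $(X_p,Y_p)$ on the matrix line. Let $\rho_p=e_p^TR$, a nonzero row vector. By (7), $e_p^T(X_pG^1-G^0)=Y_p\,e_p^TG^2$. Multiply on the right by $R^{-1}$ and use $G^1R^{-1}=RP$, $G^0R^{-1}=RQ$, $G^2R^{-1}=R$: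
$$\rho_pT(X_p)=Y_p\rho_p,\qquad \rho_p\rho_q^*=G^2_{pq}=\tfrac{X_p-\overline{X_q}}{2i}\,k_{pq}.\tag{8}$$

**Step 2: $\Phi(X)=\phi(X,T(X))$ is defined and holomorphic.** For this the spectrum must stay in the domain of $\phi$. Let $X\in\mathbb H$ and $T(X)b=Yb$ with $\|b\|=1$. Then $Y=\langle T(X)b,b\rangle=Xs-t$ with $s=\langle Pb,b\rangle>0$ and $t=\langle Qb,b\rangle>0$. Hence $\operatorname{Im}Y=s\operatorname{Im}X>0$ and $\operatorname{Im}(Y/X)=\operatorname{Im}(-t/X)=t\operatorname{Im}X/|X|^2>0$, so $(X,Y)\in\Omega$. Thus $\phi(X,\cdot)$ is holomorphic on an open set containing the spectrum of $T(X)$, and the Riesz–Dunford calculus defines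
$$\Phi(X)=\phi(X,T(X))=\frac1{2\pi i}\oint\phi(X,Y)\,(Y-T(X))^{-1}\,dY ,$$
the integral taken over small circles around the eigenvalues. To see that $\Phi$ is holomorphic near $X_0\in\mathbb H$, take disjoint closed discs around the distinct eigenvalues of $T(X_0)$, so small that $\{X_0\}\times(\text{disc})\subset\Omega$. By compactness and continuity of eigenvalues, for all $X$ near $X_0$ the sets $\{X\}\times(\text{disc})$ still lie in $\Omega$ and all eigenvalues of $T(X)$ are inside the discs. So the same circles serve for all these $X$, and the integrand is holomorphic in $X$.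

By (8), $\rho_p(Y-T(X_p))^{-1}=(Y-Y_p)^{-1}\rho_p$. Moreover $Y_p$ is an eigenvalue of $T(X_p)$, so it lies inside exactly one of the circles. Cauchy's formula gives
$$\rho_p\Phi(X_p)=\phi_p\rho_p.\tag{9}$$

**Step 3: $\|\Phi(X)\|\le1$ on $\mathbb H$.** This is where the boundary comes in. Let $x_0\in\mathbb R$. The family $T(x)=xP-Q$, $x$ real, is Hermitian and real-analytic, so Rellich's theorem gives $T(x)=S(x)\,\mathrm{diag}(y_i(x))\,S(x)^{-1}$ near $x_0$. Extend $S$ and the $y_i$ holomorphically to a complex neighbourhood of $x_0$ on which $S$ is invertible. The identity $T(X)S(X)=S(X)\,\mathrm{diag}(y_i(X))$ persists there, by the identity theorem. For $X\in\mathbb H$ near $x_0$ the $y_i(X)$ are the eigenvalues of $T(X)$, so $(X,y_i(X))\in\Omega$ by Step 2, and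
$$\Phi(X)=S(X)\,\mathrm{diag}\bigl(\phi(X,y_i(X))\bigr)S(X)^{-1}.$$
Since $|\phi|<1$, $\|\Phi(X)\|\le\|S(X)\|\,\|S(X)^{-1}\|$. As $X\to x_0$ this tends to $\|S(x_0)\|\|S(x_0)^{-1}\|=1$, because $S(x_0)$ is unitary.

At $\infty$, write $T(X)=X(P-\tau Q)$ with $\tau=1/X$. The family $P-\tau Q$ is Hermitian for real $\tau$, so near $\tau=0$ we have $P-\tau Q=S(\tau)\,\mathrm{diag}(\mu_i(\tau))\,S(\tau)^{-1}$ with $S(0)$ unitary, and this extends to complex $\tau$. For $X\in\mathbb H$ large, the eigenvalues of $T(X)$ are $X\mu_i(\tau)$, and $\|\Phi(X)\|\le\|S(\tau)\|\|S(\tau)^{-1}\|\to1$ as $X\to\infty$, by the same argument.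

So $\limsup\|\Phi(X)\|\le1$ at every point of $\mathbb R\cup\{\infty\}$, the boundary of $\mathbb H$ in the Riemann sphere. For unit vectors $u,v$ the maximum principle gives $|\langle\Phi(X)u,v\rangle|\le1$ on $\mathbb H$. Hence $\|\Phi\|\le1$ on $\mathbb H$.

**Step 4: back to the matrix $k$.** The bound is now evaluated on the eigenvectors. Apply Lemma 6 with $\eta_p=\xi_p\rho_p$. By (9) and (8),
$$\eta_p\bigl(I-\Phi(X_p)\Phi(X_q)^*\bigr)\eta_q^*=\xi_p\overline{\xi_q}\,(1-\phi_p\overline{\phi_q})\,\rho_p\rho_q^*=\xi_p\overline{\xi_q}\,(1-\phi_p\overline{\phi_q})\,\tfrac{X_p-\overline{X_q}}{2i}\,k_{pq}.$$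
The factor $\frac{2i}{X_p-\overline{X_q}}$ cancels, and the lemma reads $\sum\xi_p\overline{\xi_q}(1-\phi_p\overline{\phi_q})k_{pq}\ge0$. $\square$

*Proof of Theorem 1.* By Proposition 4, Proposition 5 holds. So the hypothesis of Proposition 3 is satisfied, and Proposition 3 gives the extension. $\blacksquare$

In particular, every bounded holomorphic function $f$ on $\mathcal K$ extends to $\mathbb D^3$ with the same sup norm $M$. If $|f|$ attains its supremum on the connected manifold $\mathcal K$, then $f$ is constant. Otherwise $M>0$ and Theorem 1 applies to $f/M$.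

## 8. Matrix values, commuting contractions, and surfaces in $\mathbb D^n$

The same argument proves a stronger statement. Three things change: $\phi$ may be matrix-valued, the extension is bounded on commuting contractions and not only on points, and there may be more than three coordinates.

**Evaluation at operators.** Let $T=(T_1,\dots,T_n)$ be commuting operators on a Hilbert space with $r=\max\|T_j\|<1$. For a holomorphic $\Phi(x)=\sum_\alpha c_\alpha x^\alpha$ on $\mathbb D^n$ with matrix coefficients, put $\Phi(T)=\sum_\alpha c_\alpha\otimes T^\alpha$. For $r<r'<1$ the Cauchy estimates give $\|c_\alpha\|\le Cr'^{-|\alpha|}$, so the series converges absolutely in norm. Evaluation is linear and multiplicative. On a one-dimensional Hilbert space it is evaluation at a point of $\mathbb D^n$. One says that $\Phi$ is in the Schur–Agler class if $\|\Phi(T)\|\le1$ for all such $T$. For example, $x_1x_2$ is in the class, since $\|T_1T_2\|\le\|T_1\|\|T_2\|$.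

**The surfaces.** For $v=(a,b,c)\in\mathbb R^3\setminus\{0\}$, $p=(X,Y)$, $p'=(X',Y')$, put
$$q_v(p,p')=\tfrac1{2i}\bigl[a(Y\overline{X'}-X\overline{Y'})+b(Y-\overline{Y'})+c(X-\overline{X'})\bigr].$$
Choose $l,l'\in\mathbb R^3$ with $l\times l'=(-a,b,-c)$, and let $\ell(p)=l\cdot(1,X,Y)$, $\ell'(p)=l'\cdot(1,X,Y)$, $f_v=\ell/\ell'$. Since
$$(1,X,Y)\times(1,\overline{X'},\overline{Y'})=(X\overline{Y'}-Y\overline{X'},\ Y-\overline{Y'},\ \overline{X'}-X),$$
the identity $(l\cdot u)(l'\cdot u')-(l'\cdot u)(l\cdot u')=(l\times l')\cdot(u\times u')$ gives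
$$\ell(p)\overline{\ell'(p')}-\ell'(p)\overline{\ell(p')}=2i\,q_v(p,p').\tag{10}$$
In particular $q_v(p,p)=\operatorname{Im}(\ell(p)\overline{\ell'(p)})$. So if $q_v(p,p)>0$, then $\ell'(p)\ne0$ and $f_v(p)\in\mathbb H$.

Let $n\ge3$, $v_1=(0,0,1)$, $v_2=(0,1,0)$, $v_3=(1,0,0)$, and $v_4,\dots,v_n\in\mathbb R^3$, all pairwise non-proportional, with
$$U=\{p:\ q_{v_i}(p,p)>0,\ 1\le i\le n\}\neq\emptyset .$$
Take $f_{v_1}=X$, $f_{v_2}=-1/Y$, $f_{v_3}=Y/X$; these correspond to $(l,l')=\bigl((0,1,0),(1,0,0)\bigr)$, $\bigl((-1,0,0),(0,0,1)\bigr)$, $\bigl((0,0,1),(0,1,0)\bigr)$. The first three conditions are $\operatorname{Im}X>0$, $\operatorname{Im}Y>0$, $\operatorname{Im}(Y\overline X)>0$, so $U\subseteq\Omega$, with equality for $n=3$. Let $\mathcal V\subset\mathbb D^n$ be the image of $U$ under $x_i=m^{-1}(f_{v_i}(p))$. In the coordinates $w_i=m(x_i)$, writing $\ell_i,\ell_i'$ for the forms of $v_i$,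
$$\mathcal V=\{w\in\mathbb H^n:\ w_1w_2w_3=-1,\ \ell_i(p)=w_i\ell_i'(p)\ (i\ge4),\ p=(w_1,w_1w_3)\}.$$
Indeed, points of the image satisfy these equations. Conversely let $w$ satisfy them. If $\ell_i'(p)=0$ for some $i\ge4$, then also $\ell_i(p)=0$, so $(1,X,Y)$ is annihilated by two independent real forms and is proportional to a real vector; then $X$ is real, which is impossible since $X=w_1\in\mathbb H$. So $w_i=f_{v_i}(p)$, and $q_{v_i}(p,p)=|\ell_i'(p)|^2\operatorname{Im}w_i>0$; that is, $p\in U$. Thus $\mathcal V$ is an algebraic subset of $\mathbb D^n$ parametrized bijectively by $U$, and holomorphic functions on $\mathcal V$ become holomorphic functions on $U$. For $n=3$, $\mathcal V=\mathcal K$.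

An example with $n=4$: $v_4=(0,1,-1)$, $l=(1,0,0)$, $l'=(0,1,-1)$, $l\times l'=(0,1,1)$. Here $f_{v_4}=\frac1{X-Y}$ and $U=\{p\in\Omega:\operatorname{Im}Y>\operatorname{Im}X\}$, which contains $(1+i,2i)$. The surface is $\{w\in\mathbb H^4:\ w_1w_2w_3=-1,\ w_1w_4(1-w_3)=1\}$. The function of Section 4 is $f_v$ with $v=(1,1,1)$.

**Theorem 7.** Let $\phi:\mathcal V\to M_d(\mathbb C)$ be holomorphic with $\|\phi\|\le1$. Then $\phi=\Phi|_{\mathcal V}$ for some holomorphic $\Phi:\mathbb D^n\to M_d(\mathbb C)$ in the Schur–Agler class: $\|\Phi(T_1,\dots,T_n)\|\le1$ for all commuting $n$-tuples of Hilbert space operators with $\|T_j\|<1$. In particular $\|\Phi(x)\|\le1$ on $\mathbb D^n$.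

**Corollary 8.** If $T_1,T_2,T_3$ are commuting operators with $\|T_j\|<1$ and $T_1+T_2+T_3=T_1T_2+T_2T_3+T_3T_1$, then $\|f(T_1,T_2,T_3)\|\le\sup_{\mathcal K}\|f\|$ for every (matrix-valued) polynomial $f$.

*Proof of Theorem 7.*

**Step 1: any $n-1$ coordinates separate points of $\mathcal V$.** This will again give strict positivity. Since $n-1\ge2$, it suffices to show that two coordinates, with non-proportional $v,v'$, separate points. Suppose $f_v$ and $f_{v'}$ take the same values $w,w'\in\mathbb H$ at $p_1,p_2\in U$. Then $(1,p_1)$ and $(1,p_2)$ are annihilated by the complex forms $\ell_v-w\ell_v'$ and $\ell_{v'}-w'\ell_{v'}'$. If these are linearly independent, their common kernel is one-dimensional, and so $p_1=p_2$. Suppose they are proportional over $\mathbb C$. Multiplying a form by a nonzero complex number does not change the real span of its real and imaginary parts. For $\ell_v-w\ell_v'$, with $\operatorname{Im}w\ne0$, this span is $\mathrm{span}_{\mathbb R}\{\ell_v,\ell_v'\}$, and likewise for $v'$. So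 the two real planes coincide, their normal vectors are proportional, and $v\parallel v'$, a contradiction.

**Step 2: duality.** Let $\lambda_1,\dots,\lambda_N\in\mathcal V$ be distinct, with parameters $(X_p,Y_p)\in U$, and let $\phi_p=\phi(\lambda_p)$. We want PSD block matrices $\Gamma^j=(\Gamma^j_{pq})$ with $\Gamma^j_{pq}\in M_d$ and
$$I-\phi_p\phi_q^*=\sum_{j=1}^n\bigl(1-x_j(p)\overline{x_j(q)}\bigr)\Gamma^j_{pq}.\tag{11}$$
The cone of right-hand sides is closed: the diagonal blocks $h_{pp}=\sum_j(1-|x_j(p)|^2)\Gamma_{pp}^j$ are sums of PSD matrices, so a bound on $h$ bounds the $\Gamma^j_{pp}$ and hence the $\Gamma^j$. Suppose that the left side $h^\phi$ is not in the cone. Then there is a Hermitian matrix $k$ over the index set $I=\{(p,a):1\le p\le N,\,1\le a\le d\}$ such that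
$$L(h)=\sum(h_{pq})_{ab}\,k_{(p,a),(q,b)}$$
is $\ge0$ on the cone and $L(h^\phi)<0$. Testing on $(\Gamma^j_{pq})_{ab}=\xi_{(p,a)}\overline{\xi_{(q,b)}}$ shows that $\bigl[(1-x_j(p)\overline{x_j(q)})k_{(p,a),(q,b)}\bigr]$ is PSD for every $j$. Add $\varepsilon\,\delta_{ab}\prod_i(1-x_i(p)\overline{x_i(q)})^{-1}$ to $k$, with small $\varepsilon>0$. By Step 1, after multiplication by $1-x_j(p)\overline{x_j(q)}$ this term is $\varepsilon$ times the direct sum of $d$ copies of a Gram matrix of Szegő kernels of $\mathbb D^{n-1}$ at distinct points, so it is PD. Thus we may assume that the $n$ matrices above are PD and still $L(h^\phi)<0$.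

By (10), $\frac{f_v(p)-\overline{f_v(q)}}{2i}=\frac{q_v(p,q)}{\ell'(p)\overline{\ell'(q)}}$. Together with (1) this shows that $G(v_i)=\bigl[q_{v_i}(p,q)\,k_{(p,a),(q,b)}\bigr]$ is PD for all $i$. Set $G^2=G(v_1)$, $G^1=G(v_2)$, $G^0=G(v_3)$. Then $G(v)=aG^0+bG^1+cG^2$ for $v=(a,b,c)$.

**Step 3: the spectrum of the matrix line lies over $U$.** Define $R=(G^2)^{1/2}$, $P=R^{-1}G^1R^{-1}$, $Q=R^{-1}G^0R^{-1}$, $T(X)=XP-Q$ on $\mathbb C^I$, and $\rho_{(p,a)}=e_{(p,a)}^TR$. Relation (7) holds in row $(p,a)$ with $X_p,Y_p$, so as in (8)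
$$\rho_{(p,a)}T(X_p)=Y_p\,\rho_{(p,a)},\qquad \rho_{(p,a)}\rho_{(q,b)}^*=\tfrac{X_p-\overline{X_q}}{2i}\,k_{(p,a),(q,b)} .$$
Let $X\in\mathbb H$ and $T(X)u=Yu$ with $u\ne0$; put $\beta=R^{-1}u$ and $g_j=\beta^*G^j\beta>0$. Multiplying $R^{-1}(XG^1-G^0)\beta=YR\beta$ on the left by $\beta^*R$ gives $Yg_2=Xg_1-g_0$. Hence $\operatorname{Im}Y=\frac{g_1}{g_2}\operatorname{Im}X$ and $\operatorname{Im}(Y\overline X)=\operatorname{Im}\bigl(-\tfrac{g_0}{g_2}\overline X\bigr)=\frac{g_0}{g_2}\operatorname{Im}X$. For $p=(X,Y)$ and $v=v_i=(a,b,c)$,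
$$q_v(p,p)=a\operatorname{Im}(Y\overline X)+b\operatorname{Im}Y+c\operatorname{Im}X=\frac{\operatorname{Im}X}{g_2}\,\beta^*G(v)\beta>0 .$$
So $(X,Y)\in U$. This is the only place where the additional conditions $i\ge4$ need an argument of their own.

**Step 4: the bound and the contradiction.** By Step 3, $\Phi(X)=[\phi_{ac}(X,T(X))]_{a,c}$ is defined for $X\in\mathbb H$, and it is a holomorphic function with values in the operators on $\mathbb C^d\otimes\mathbb C^I$, as in Step 2 of the proof of Proposition 4. Near a point $x_0\in\mathbb R$, Rellich's theorem gives as before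
$$\Phi(X)=(I_d\otimes S)\Bigl(\sum_i\phi(X,y_i(X))\otimes E_{ii}\Bigr)(I_d\otimes S^{-1}),$$
where $E_{ii}$ are the diagonal matrix units. The middle factor has norm $\max_i\|\phi(X,y_i(X))\|\le1$, so $\|\Phi(X)\|\le\|S(X)\|\|S(X)^{-1}\|\to1$. At $\infty$ use $P-\tau Q$, with $y_i=X\mu_i(\tau)$. The maximum principle for $\langle\Phi u,v\rangle$ gives $\|\Phi\|\le1$ on $\mathbb H$.

Let $\eta_{(p,a)}=e_a^T\otimes\rho_{(p,a)}$. Since $\rho_{(p,a)}$ is a left eigenvector of $T(X_p)$ with eigenvalue $Y_p$,
$$\eta_{(p,a)}\Phi(X_p)=\sum_ce_c^T\otimes\rho_{(p,a)}\phi_{ac}(X_p,T(X_p))=\sum_c\phi_{ac}(\lambda_p)\,e_c^T\otimes\rho_{(p,a)} .$$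
Also $e_a^Te_b=\delta_{ab}$, so
$$\frac{2i}{X_p-\overline{X_q}}\,\eta_{(p,a)}\bigl(I-\Phi(X_p)\Phi(X_q)^*\bigr)\eta_{(q,b)}^*=\Bigl(\delta_{ab}-\sum_c\phi_{ac}(\lambda_p)\overline{\phi_{bc}(\lambda_q)}\Bigr)k_{(p,a),(q,b)}=(I-\phi_p\phi_q^*)_{ab}\,k_{(p,a),(q,b)} .$$
By Lemma 6, applied to the points $X_p$ (each repeated $d$ times) and the vectors $\eta_{(p,a)}$, the sum of the left sides over all pairs of indices is $\ge0$. The sum of the right sides is $L(h^\phi)$. This contradicts $L(h^\phi)<0$, so a decomposition (11) exists.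

**Step 5: realization at operators.** The purpose is to extend from the finite set, now with the operator bound. Factor $\Gamma^j_{pq}=\gamma^j_p(\gamma_q^j)^*$ with $\gamma^j_p\in M_{d\times Nd}$ (block rows of $(\Gamma^j)^{1/2}$), put $\gamma_p=[\gamma_p^1,\dots,\gamma_p^n]$ and $\Delta(x)=x_1I_{Nd}\oplus\dots\oplus x_nI_{Nd}$. By (11),
$$[I,\gamma_p\Delta(\lambda_p)]\,[I,\gamma_q\Delta(\lambda_q)]^*=[\phi_p,\gamma_p]\,[\phi_q,\gamma_q]^* .$$
So the rows of these matrices, over all $p$, form two families with equal Gram matrices, and there is a unitary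
$$W=\begin{bmatrix}a&b\\c&d_0\end{bmatrix}\ \text{ with }\ [I,\gamma_p\Delta(\lambda_p)]W=[\phi_p,\gamma_p]\ \text{ for all }p.$$
Put $g=b(I-\Delta d_0)^{-1}$ and $\Phi_N=a+g\Delta c$. As in Section 5, $g(\lambda_p)=\gamma_p$ and $\Phi_N(\lambda_p)=\phi_p$.

Now let $T_1,\dots,T_n$ be commuting operators with $\|T_j\|<1$. Replace $x_j$ by $T_j$, so that $\Delta=\Delta(T)=\bigoplus_jI_{Nd}\otimes T_j$ has norm $<1$, and replace $a,b,c,d_0$ by their tensor products with the identity. The resulting operator $a+g\Delta c$ is the value $\Phi_N(T)$ defined by the power series: expand $g$ in a Neumann series; each term $b(\Delta d_0)^m\Delta c$ is a homogeneous matrix polynomial in $x$, and since the $T_j$ commute, substituting $T$ into the factors gives the same as substituting it into the product. From $g=b+g\Delta d_0$ we get $[I,g\Delta](W\otimes I)=[\Phi_N(T),g]$, and since $W\otimes I$ is unitary,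
$$I-\Phi_N(T)\Phi_N(T)^*=g\,(I-\Delta\Delta^*)\,g^*\ge0 .$$
So $\|\Phi_N(T)\|\le1$.

**Step 6: limit.** Let $\lambda_1,\lambda_2,\dots$ be distinct and dense in $\mathcal V$. Since $\|\Phi_N(x)\|\le1$ on $\mathbb D^n$, a subsequence of the $\Phi_N$ converges locally uniformly to a holomorphic $\Phi$, and $\Phi=\phi$ on $\mathcal V$ by density and continuity. By the Cauchy estimates the Taylor coefficients of all $\Phi_N$ have norm $\le1$, and along the subsequence they converge to those of $\Phi$. For $r=\max\|T_j\|<1$ the series for $\Phi_N(T)$ are dominated by $\sum_\alpha r^{|\alpha|}<\infty$, so $\Phi_N(T)\to\Phi(T)$ in norm along the subsequence, and $\|\Phi(T)\|\le1$. $\blacksquare$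

*Proof of Corollary 8.* Padding with zeros, we may assume that $f$ is square-matrix-valued. If $\sup_{\mathcal K}\|f\|=0$, let $F=0$. Otherwise normalize $\sup_{\mathcal K}\|f\|=1$ and let $F$ be the extension of $f|_{\mathcal K}$ given by Theorem 7 with $n=3$. In both cases $F-f$ vanishes on $\mathcal K$.

We divide $F-f$ by $\kappa=e_1-e_2$. We have $\partial_j\kappa=1-(e_1-x_j)$. If all three vanish, then $x_1=x_2=x_3=\frac12$, and there $\kappa=\frac32-\frac34\ne0$. So $\kappa$ has nonzero differential at every point of $\mathcal K$ and can be taken as one of the local coordinates there; a holomorphic function that vanishes on $\{\kappa=0\}$ is then locally divisible by $\kappa$. Away from $\mathcal K$, $\kappa$ is invertible. Hence $g=(F-f)/\kappa$ is holomorphic on $\mathbb D^3$. Since evaluation at $T$ is multiplicative and $\kappa(T)=0$ by hypothesis, $F(T)-f(T)=\kappa(T)g(T)=0$. So $f(T)=F(T)$, which has norm $\le1$ in the normalized case and is $0$ in the other. $\blacksquare$
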